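\title{DP-coloring from random covers at the maximum-density threshold}

\begin{abstract}
In the random $k$-fold DP-cover of a graph $G$, every vertex receives $k$ colors and every edge receives an independent uniformly random perfect matching of forbidden color pairs. Bernshteyn, Dominik, Kaul and Mudrock conjectured that for every $\epsilon>0$ there is $C>0$ such that every large $n$-vertex graph of maximum density $\rho\ge\ln^C n$ is colorable from this cover with probability at least $1-\epsilon$ once $k\ge(1+\epsilon)\rho/\ln\rho$. We prove the conjecture for every $C>1+1/\epsilon$, with failure probability at most $1/n$, and we show that for $C\le 1+1/\epsilon$ the probability of being colorable can tend to $0$. The proof maximizes a potential over configurations of free, pinned and discarded vertices. Maximality makes the uniform measure on the colorings of the free vertices flat, and flatness makes pinning and discarding very unlikely.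
\end{abstract}

\section{Introduction}\label{sec:intro}

All graphs are finite and simple, and $[k]=\{1,\dots,k\}$. The \emph{density} of a nonempty graph is its number of edges divided by its number of vertices, and the \emph{maximum density} $\rho(G)$ is the largest density of a nonempty subgraph of $G$. We write $e(S)$ for the number of edges inside a vertex set $S$, and $e(S,S')$ for the number of edges between disjoint sets $S,S'$. Thus $e(S)\le\rho(G)|S|$ for all $S\subseteq V(G)$.

Let $k\ge1$ be an integer. A \emph{$k$-fold DP-cover} of $G$ is a pair $\mathcal H=(L,H)$. Here $L$ assigns to each vertex $v$ the set $L(v)=\{(v,j):j\in[k]\}$, whose elements we call the \emph{colors} of $v$, and $H$ is a graph on $\bigcup_vL(v)$ in which each $L(v)$ is independent, the edges between $L(u)$ and $L(v)$ form a perfect matching when $uv\in E(G)$, and there are no edges between $L(u)$ and $L(v)$ when $uv\notin E(G)$. Two colors \emph{block} each other if they are adjacent in $H$. An \emph{$\mathcal H$-coloring} of $S\subseteq V(G)$ is a choice of one color $\varphi(v)\in L(v)$ for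 each $v\in S$ such that no two chosen colors block each other, and $G$ is \emph{$\mathcal H$-colorable} if $V(G)$ has an $\mathcal H$-coloring; in other words, if $H$ has an independent transversal. When every matching joins $(u,j)$ to $(v,j)$, the $\mathcal H$-colorings are the ordinary proper $k$-colorings. In the \emph{random cover} $\mathcal H(G,k)$ the matchings are chosen independently for the edges of $G$, each uniformly among the $k!$ possibilities. If $G$ is $\mathcal H(G,k)$-colorable with probability $p$, we say that $G$ is \emph{$k$-DP-colorable with probability $p$}.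

How large must $k$ be for this probability to be close to $1$? A fixed choice of colors survives each edge with probability $1-1/k$, independently, so a subgraph with $n'$ vertices and density $\rho=\rho(G)$ has $\bigl(k(1-1/k)^{\rho}\bigr)^{n'}$ colorings in expectation. This is exponentially small in $n'$ when $k\ln k<\rho$, which is the case for $k=\rho/\ln\rho$; for $k=(1+\epsilon)\rho/\ln\rho$ and large $\rho$, every subgraph has many colorings in expectation. One therefore guesses that the threshold lies at $\rho/\ln\rho$. The guess needs $\rho$ to grow with the number of vertices. In a disjoint union of $N$ copies of $K_m$ with $k<m$, each copy independently receives with positive probability the cover that describes ordinary $k$-coloring, so the probability of being colorable tends to $0$ as $N\to\infty$, while $\rho=(m-1)/2$ stays fixed. For $\epsilon,C>0$ consider the following statement.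

\begin{quote}
$\mathrm S(\epsilon,C)$: there is $n_0$ such that every graph $G$ with $n\ge n_0$ vertices and $\rho(G)\ge\ln^Cn$ is $k$-DP-colorable with probability at least $1-\epsilon$ for every $k\ge(1+\epsilon)\rho(G)/\ln\rho(G)$.
\end{quote}

Bernshteyn, Dominik, Kaul and Mudrock \cite{BDKM} conjectured that for every $\epsilon>0$ there is $C>0$ for which $\mathrm S(\epsilon,C)$ holds. Recall that the \emph{degeneracy} $d$ of $G$ is the least integer such that every nonempty subgraph has a vertex of degree at most $d$. The following results are stated in \cite{BDKM}.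
\begin{itemize}
\item[(i)] If $\epsilon>0$, $G$ is nonempty, $\rho(G)\ge\exp(e/\epsilon)$ and $1\le k\le\rho(G)/\ln\rho(G)$, then $G$ is $k$-DP-colorable with probability at most $\epsilon$.
\item[(ii)] For all $\epsilon>0$ and $\sigma\in[0,1/3)$ there is $n_0$ such that every graph $G$ with $n\ge n_0$ vertices and $\rho(G)\ge n^{1-\sigma}$ is $k$-DP-colorable with probability at least $1-\epsilon$ whenever $k\ge(1+\epsilon)\bigl(1+\frac{\sigma}{1-2\sigma}\bigr)\rho(G)/\ln\rho(G)$.
\item[(iii)] For all $\epsilon\in(0,1/2)$ there is $n_0$ such that every graph with $n\ge n_0$ vertices and degeneracy $d\ge\ln^{2/\epsilon}n$ is $k$-DP-colorable with probability at least $1-\epsilon$ whenever $k\ge(1+\epsilon)d/\ln d$.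
\end{itemize}
One has $\rho\le d\le2\rho$: deleting vertices of degree at most $d$ one at a time bounds every density by $d$, and a subgraph of minimum degree $d$ has density at least $d/2$. For regular graphs $d=2\rho$. So in terms of $\rho$ the bound in (iii) can be about twice the conjectured one, and the extra factor in (ii) also tends to $2$ as $\sigma\to1/3$. The conjecture asks to remove this factor.

\begin{theorem}\label{thm:main}
Let $\epsilon>0$ and $C>1+\frac1\epsilon$. There is $n_0$ such that if $G$ has $n\ge n_0$ vertices, $\rho=\rho(G)\ge\ln^Cn$ and $k\ge(1+\epsilon)\rho/\ln\rho$, then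
\[
\mathbb P\bigl(G\text{ is not }\mathcal H(G,k)\text{-colorable}\bigr)\le\exp(-\rho^{1/C})\le\frac1n .
\]
\end{theorem}

\begin{theorem}\label{thm:sharp}
Let $\epsilon>0$ and $C\le1+\frac1\epsilon$. There are graphs $G$ with $n=|V(G)|\to\infty$, $\rho(G)\ge\ln^Cn$ and $k=\lceil(1+\epsilon)\rho(G)/\ln\rho(G)\rceil$ such that $\mathbb P(G\text{ is }\mathcal H(G,k)\text{-colorable})\to0$.
\end{theorem}

\begin{corollary}\label{cor:conj}
The conjecture is true. For $\epsilon\in(0,1)$, the statement $\mathrm S(\epsilon,C)$ holds if and only if $C>1+1/\epsilon$.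
\end{corollary}

\begin{proof}
For $\epsilon\ge1$ we have $1-\epsilon\le0$, so $\mathrm S(\epsilon,C)$ holds for every $C$. Let $\epsilon\in(0,1)$. If $C>1+1/\epsilon$, take $n_0$ from Theorem~\ref{thm:main} and enlarge it so that $1/n_0\le\epsilon$. If $C\le1+1/\epsilon$, the probabilities in Theorem~\ref{thm:sharp} eventually drop below $1-\epsilon>0$.
\end{proof}

By (i), the constant $1$ in front of $\rho/\ln\rho$ is optimal as well. Results (i)--(iii) are not used in the proofs.

Throughout the paper
\[
\theta=\frac{\epsilon}{1+\epsilon}\in(0,1),\qquad\text{so that}\qquad\frac1{1+\epsilon}=1-\theta,\qquad 1+\frac1\epsilon=\frac1\theta .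
\]
The exponent $1/\theta$ has a simple heuristic source. For $k\approx(1+\epsilon)\rho/\ln\rho$, a vertex with $\rho$ colored neighbors keeps about $ke^{-\rho/k}\approx(1+\epsilon)\rho^\theta/\ln\rho$ unblocked colors in expectation. If colors were blocked independently, all of them would be blocked with probability about $\exp(-(1+\epsilon)\rho^\theta/\ln\rho)$. A graph can contain almost $n$ such vertices, so $\rho^\theta/\ln\rho$ has to exceed $\ln n$ in order of magnitude. This holds when $\rho\ge\ln^Cn$ with $C>1/\theta$, and the factor $1/\ln\rho$ makes it fail when $\rho$ is of order $\ln^{1/\theta}n$.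

Section~\ref{sec:sharp} turns this heuristic into a proof of Theorem~\ref{thm:sharp}. Section~\ref{sec:star} shows the mechanism behind Theorem~\ref{thm:main} on a star and derives the plan that Sections~\ref{sec:tools}--\ref{sec:tails} carry out. We use the elementary bounds
\begin{equation}\label{eq:log}
-\ln(1-x)\ge x+\tfrac{x^2}2\quad(0\le x<1),\qquad -\ln(1-x)\le x+x^2\le2x\quad(0\le x\le\tfrac12),
\end{equation}
which follow from $-\ln(1-x)=\sum_{i\ge1}x^i/i\le x+\frac{x^2}{2(1-x)}$. We also use the following property of a uniform matching, viewed as a uniform bijection $\pi:L(v)\to L(u)$: for distinct colors $j_1,\dots,j_i$ of $v$, given $\pi(j_1),\dots,\pi(j_{i-1})$, the color $\pi(j_i)$ is uniform on the remaining $k-i+1$ colors of $u$. In particular a fixed color of $v$ blocks a uniform color of $u$.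

\section{Unbalanced complete bipartite graphs}\label{sec:sharp}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
Since $\ln^Cn\le\ln^{1/\theta}n$ for $C\le1/\theta$ and $n\ge3$, it suffices to treat $C=1/\theta$. Let $s$ be a large integer, $t=\lfloor\exp(\frac12s^\theta)\rfloor$, $G=K_{s,t}$ and $n=s+t$. All inequalities below hold for $s$ large in terms of $\epsilon$.

\emph{Density.} A subgraph with $s'\ge1$ and $t'\ge1$ vertices in the two parts has density at most $s't'/(s'+t')=(1/s'+1/t')^{-1}$, which increases in $s'$ and $t'$; a subgraph inside one part has density $0$. Hence $\rho=\rho(G)=st/(s+t)=s-s^2/(s+t)$. As $t\ge s^2$, we get $s-1\le\rho\le s$ and $n\le2t$. Therefore $\ln n\le\frac12s^\theta+\ln2\le(s-1)^\theta\le\rho^\theta$, that is, $\rho\ge\ln^{1/\theta}n$. Let $k=\lceil(1+\epsilon)\rho/\ln\rho\rceil$; then $k\le2(1+\epsilon)\rho/\ln\rho$ and $k\le s$.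

\emph{The covering probability.} Let $p_{\mathrm{cov}}$ be the probability that $s$ independent uniform balls hit all of $k$ bins. The events that different bins are hit are not independent, so we compare with a Poisson number of balls. Let $y=2s^{(1+\theta)/2}<s$, $\nu=s-y$, and let $M$ be a Poisson variable of mean $\nu$, independent of an infinite sequence of uniform balls. Two standard facts are that the occupancies produced by the first $M$ balls are independent Poisson variables of mean $\nu/k$, and that $\mathbb Ee^{\tau M}=\exp(\nu(e^\tau-1))$. If the first $M$ balls hit every bin and $M\le s$, then so do the first $s$ balls. Hence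
\[
(1-e^{-\nu/k})^k\le p_{\mathrm{cov}}+\mathbb P(M>s).
\]
Markov's inequality with $e^\tau=s/\nu$ and \eqref{eq:log} give
\[
\mathbb P(M>s)\le\exp\bigl(\nu(e^\tau-1)-\tau s\bigr)=\exp\bigl(y+s\ln(1-y/s)\bigr)\le e^{-y^2/(2s)}=e^{-2s^\theta}.
\]
Put $z=\rho/((1-\theta)\ln\rho)$, so that $k\le z+1$. Then
\[
\frac sk\ge\frac\rho{z+1}\ge\frac\rho z\Bigl(1-\frac1z\Bigr)\ge(1-\theta)\ln\rho-\frac{\ln^2\rho}\rho ,
\]
and $y/k\le2s^{(1+\theta)/2}\rho^{-1}\ln\rho\to0$ because $\theta<1$. So $\nu/k\ge(1-\theta)\ln\rho-\ln2$, that is, $e^{-\nu/k}\le x:=2\rho^{\theta-1}\le\frac12$. Now $kx\le4(1+\epsilon)s^\theta/\ln\rho\le s^\theta/16$, and \eqref{eq:log} gives $(1-x)^k\ge e^{-2kx}$. Consequently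
\[
p_{\mathrm{cov}}\ge e^{-s^\theta/8}-e^{-2s^\theta}\ge e^{-s^\theta/4},
\]
the last step as soon as $e^{s^\theta/8}\ge2$.

\emph{Union bound.} Fix one of the $k^s$ choices of colors on the part of size $s$. For a vertex $v$ in the other part, the $s$ chosen colors block $s$ independent uniform colors of $v$, independently for different $v$. So the choice extends to an $\mathcal H$-coloring of $G$ with probability $(1-p_{\mathrm{cov}})^t$. Since $t\ge\frac12e^{s^\theta/2}$,
\[
\mathbb P(G\text{ is }\mathcal H(G,k)\text{-colorable})\le k^s\exp\bigl(-te^{-s^\theta/4}\bigr)\le\exp\bigl(s\ln s-\tfrac12e^{s^\theta/4}\bigr)\to0.\qedhere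
\]
\end{proof}

\section{A star, and the plan of the proof}\label{sec:star}

If we color vertices one at a time, a vertex with $b$ colored neighbors keeps $k(1-1/k)^b$ colors in expectation. In a regular graph the last vertex has $b=2\rho$, and for $\epsilon<1$ this expectation tends to $0$. The way out is to leave the neighbors uncommitted and to count colorings.

\begin{example}\label{ex:star}
Let $k\ge2$ and let $v$ be the center of a star with leaf set $T$, $|T|=b$. Each leaf $x$ may use only a fixed list $L'(x)\subseteq L(x)$ of $\ell$ colors. Let $q=1/\ell$, let $\mu$ be the uniform measure on $\prod_xL'(x)$, and for $j\in L(v)$ let $Y_j$ be the $\mu$-probability that no $\varphi(x)$ blocks $j$. A $\mu$-random coloring of $T$ extends to $v$ in $\operatorname{Ext}_v=\sum_jY_j$ ways on average, and the star is colorable exactly when $\operatorname{Ext}_v>0$. We have $Y_j=(1-q)^{N_j}$ (with $0^0=1$), where $N_j$, the number of leaves $x$ at which the partner of $j$ lies in $L'(x)$, is binomial with parameters $b$ and $\ell/k$. Therefore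
\[
\mathbb EY_j^h=\Bigl(1-\frac\ell k\bigl(1-(1-q)^h\bigr)\Bigr)^b\qquad(h\ge1).
\]
The mean $\mathbb EY_j=\omega:=(1-1/k)^b$ does not depend on $\ell$, but the distribution does.
\begin{itemize}
\item For $\ell=1$ the leaves are committed, $\operatorname{Ext}_v$ is the number of unblocked colors, and it vanishes with probability at least $1-k\omega$.
\item For $\ell=k$ we have $Y_j=\omega$ always, so $\operatorname{Ext}_v=k\omega>0$ however small $k\omega$ is. For $k=b=2$, the value is $\frac12$ with certainty, whereas for $\ell=1$ it is $0$ or $1$ with probability $\frac12$ each.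
\item In general, $\mathbb EY_j^2=(1-\frac2k+\frac qk)^b\le\bigl((1-\frac1k)^2(1+\frac{4q}k)\bigr)^b\le\omega^2e^{4qb/k}$, so $Y_j$ has small relative variance once $qb/k$ is small.
\item Since $1-(1-q)^h\ge hq-\binom h2q^2$, we get $\mathbb EY_j^h\le\exp(-hb/k+h^2qb/(2k))$. By \eqref{eq:log}, $\omega^{-1}\le\exp(b/k+b/k^2)$, so Markov's inequality yields $\mathbb P(Y_j\ge e^2\omega)\le\exp(-h[2-b/k^2-hqb/(2k)])\le e^{-h}$ provided $b/k^2\le\frac12$ and $hqb/k\le1$.
\end{itemize}
\end{example}

Thus the survival probability of a color is concentrated on both sides when $\mu$ is spread out, and the exponent $h$ in the tail may be of order $k/(qb)$. In a general graph let $Z(T)$ be the number of $\mathcal H$-colorings of $T$ and $\mu_T$ the uniform measure on them. Then $\mathbb EZ(T)=k^{|T|}(1-1/k)^{e(T)}$, adding a vertex $v$ multiplies $Z$ by $\operatorname{Ext}_v$, and all we need is $Z(V(G))>0$. Three difficulties arise.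

\emph{Which sets $T$?} We let the cover choose: take $T$ that maximizes $\ln(Z(T)/\mathbb EZ(T))+\kappa|T|$ for a constant $\kappa$. Then every discarded vertex $v\notin T$ has $\operatorname{Ext}_v$ below $e^{-\kappa}$ times its mean. Given the matchings inside $T$, these events are independent over $v$. If each has probability $e^{-\Omega(h)}$ with $h\gg\ln n$, a union bound over all $T$ shows that nothing is discarded.

\emph{Why should $\mu_T$ be spread out?} It is a random measure without product structure, and we have no direct control of it. We therefore enlarge the search space: a vertex may also be \emph{pinned} to one color, at a price set so that pinning a set $Q$ is profitable whenever some coloring of $Q$ has mass above $q^{|Q|}$. At a maximizer the measure is then flat by construction. It remains to exclude pins. A pinned set $P$ could be discarded instead, and the comparison shows that the pinned colors must block much less of $\mu_T$ than expected, provided the price $|P|\ln(qk)$ exceeds the contribution of about $e(P)/k$ from the edges inside $P$. Here $e(P)\le\rho|P|$: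 this is where the density, and not the degree, decides the number of colors. The condition reads $1/q\ll ke^{-\rho/k}\approx\rho^\theta/\ln\rho$, and the upper tail of Example~\ref{ex:star} then excludes pins.

\emph{Large degrees.} Both tails need $h\ll k/(q\Delta)$, where $\Delta$ bounds the degrees. Together with $h\gg\ln n$ and $1/q\ll\rho^\theta/\ln\rho$, this is feasible when $\ln n\le\rho^{\theta-\Omega(1)}$ and $\Delta$ exceeds $\rho$ by a small power only. We reach this situation by splitting $G$ into layers and coloring them one after another.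

\section{Parameters and two tools}\label{sec:tools}

\begin{lemma}\label{lem:mono}
If $k'\ge k$, then $G$ is $\mathcal H(G,k')$-colorable with at least the probability that it is $\mathcal H(G,k)$-colorable.
\end{lemma}

\begin{proof}
Given $\mathcal H(G,k')$, keep on each edge $uv$ the matching edges that join the first $k$ colors of $u$ to the first $k$ colors of $v$, and complete them by a uniform perfect matching of the unmatched ones among these colors, independently for each edge. Relabeling the first $k$ colors of $u$ and of $v$ by arbitrary permutations preserves the law of the original matching and commutes with both steps. So the law of the new matching is invariant under an action that is transitive on the $k!$ matchings, and hence uniform. The new cover is distributed as $\mathcal H(G,k)$, and it contains every edge of the old cover between the colors it uses. Thus each of its colorings is a coloring from the old cover.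
\end{proof}

From now on fix $\epsilon$, $C$, $G$, $n$, $\rho$ as in Theorem~\ref{thm:main}. By Lemma~\ref{lem:mono} we may assume $k=\lceil(1+\epsilon)\rho/\ln\rho\rceil$. Since $0<1/C<\theta<1$, we can set
\[
\xi=\tfrac16\bigl(\theta-\tfrac1C\bigr)\in(0,\tfrac16),\quad \Delta=\rho^{1+\xi},\quad q=\rho^{-(\theta-3\xi)},\quad h=\lfloor\rho^{\theta-5\xi}\rfloor,\quad\kappa=4,
\]
and $\beta=-\ln(1-1/k)$, so that $(1-1/k)^b=e^{-\beta b}$. The hypothesis on $\rho$ reads $\ln n\le\rho^{1/C}=\rho^{\theta-6\xi}$. Since $\rho\ge\ln^Cn_0$, choosing $n_0$ large makes $\rho$ as large as we wish in terms of $\epsilon$ and $C$. We require: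
\begin{itemize}
\item[(P1)] $32\le k\le\rho\le n$, \ $1\le h\le k/4$, \ and $2(1+1/\xi)\rho^{-\xi}\le\frac12$;
\item[(P2)] $h\Delta/k^2\le\frac18$ and $hq\Delta/k\le\frac18$;
\item[(P3)] $\rho^{\theta-2\xi}/(e\ln\rho)\ge32h$;
\item[(P4)] $2\xi\ln\rho-\ln\ln\rho\ge8$;
\item[(P5)] $h\ge200\,\xi^{-1}\rho^{1/C}$, and hence $h\ge200\,\xi^{-1}\ln n\ge1200\ln n$.
\end{itemize}
These hold for large $\rho$. Indeed $\rho/\ln\rho\le k\le(1+\epsilon)\rho/\ln\rho+1$ and $\frac12\rho^\xi\rho^{1/C}=\frac12\rho^{\theta-5\xi}\le h\le\rho^{\theta-5\xi}$, which give (P1), (P3) and (P5); moreover $h\Delta/k^2\le\rho^{\theta-4\xi-1}\ln^2\rho$ and $hq\Delta/k\le\rho^{-\xi}\ln\rho$ tend to $0$.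

By \eqref{eq:log}, $\beta\le\frac1k+\frac1{k^2}$. The hypothesis on $k$ enters through $\rho/k\le(1-\theta)\ln\rho$. For $y\in\{\xi,2\xi\}$ we have $(1+y)(1-\theta)\le1-\theta+y$ and $(1+y)\rho/k^2\le2\Delta/k^2\le1$, so
\begin{equation}\label{eq:beta}
\beta(1+y)\rho\le(1-\theta+y)\ln\rho+1 .
\end{equation}
With $y=2\xi$, $k\ge\rho/\ln\rho$ and (P3), this gives
\begin{equation}\label{eq:room}
ke^{-\beta(1+2\xi)\rho}\ge\frac{\rho^{\theta-2\xi}}{e\ln\rho}\ge32h :
\end{equation}
a vertex with up to $(1+2\xi)\rho$ committed neighbors still expects many more than $h$ unblocked colors. The next lemma shows that it gets half of the expected number with high probability.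

\begin{lemma}\label{lem:bins}
Throw $b$ independent uniform balls into $k\ge2$ bins. Let $I$ be a set of $\ell$ bins, $N$ the number of empty bins in $I$, and $\lambda=\mathbb EN=\ell(1-1/k)^b$. Then $\mathbb P(N\le\lambda/2)\le e^{-\lambda/8}$.
\end{lemma}

\begin{proof}
Let $p=1-(1-1/k)^b$ be the probability that a given bin is hit, and let $\mathcal E(I')$ be the event that all bins of $I'$ are hit. We first show $\mathbb P(\mathcal E(I'))\le p^{|I'|}$. Let $j\notin I'$. Given that $j$ is empty, the balls are independent and uniform on the other bins. The same law arises by throwing the balls unconditionally and rethrowing those in bin $j$ uniformly into the other bins, which leaves every hit bin of $I'$ hit. So $\mathbb P(\mathcal E(I')\mid j\text{ empty})\ge\mathbb P(\mathcal E(I'))$, and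
\[
\mathbb P(\mathcal E(I'\cup\{j\}))=\mathbb P(\mathcal E(I'))-(1-p)\,\mathbb P(\mathcal E(I')\mid j\text{ empty})\le p\,\mathbb P(\mathcal E(I')).
\]
Induction on $|I'|$ gives the bound. Expanding $2^{\ell-N}=\prod_{j\in I}(1+\mathbf 1[j\text{ hit}])$ over subsets $I'\subseteq I$, we get $\mathbb E2^{\ell-N}\le(1+p)^\ell$, and so
\[
\mathbb E2^{-N}\le\Bigl(\frac{1+p}2\Bigr)^\ell=\Bigl(1-\frac{1-p}2\Bigr)^\ell\le e^{-\lambda/2}.
\]
By Markov's inequality, $\mathbb P(N\le\lambda/2)\le2^{\lambda/2}e^{-\lambda/2}\le e^{-\lambda/8}$, because $(1-\ln2)/2>1/8$.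
\end{proof}

\section{Reduction to bounded degree}\label{sec:layers}

Vertices of degree above $\Delta$ are few, so we set them aside and color them first. Their colors are then committed, and a remaining vertex with many such neighbors may lose all its colors. We therefore also set aside a set of vertices that is too densely attached to them. The bound on $\rho$ keeps this set small.

\begin{lemma}\label{lem:layers}
There are sets $V(G)=A_0\supsetneq A_1\supsetneq\dots\supsetneq A_r=\emptyset$ with $r\le1+\log_2n$ such that the layers $B_i=A_i\setminus A_{i+1}$ satisfy: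
\begin{itemize}
\item[(a)] every $v\in B_i$ has at most $\Delta$ neighbors in $A_i$;
\item[(b)] $e(S)+e(S,A_{i+1})\le(1+\xi)\rho|S|$ for all $S\subseteq B_i$.
\end{itemize}
\end{lemma}

\begin{proof}
Given $A=A_i\ne\emptyset$, let $X$ be the set of vertices of degree greater than $\Delta$ in $G[A]$. Then $\Delta|X|\le2e(A)\le2\rho|A|$, so $|X|\le2\rho^{-\xi}|A|$. Let $S^*\subseteq A\setminus X$ maximize $g(S)=e(S)+e(S,X)-(1+\xi)\rho|S|$, and put $A_{i+1}=X\cup S^*$. Property (a) holds because $B_i\cap X=\emptyset$. For $S\subseteq B_i$, maximality gives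
\[
0\ge g(S^*\cup S)-g(S^*)=e(S)+e(S,S^*)+e(S,X)-(1+\xi)\rho|S|,
\]
which is (b). From $g(S^*)\ge g(\emptyset)=0$ we get $(1+\xi)\rho|S^*|\le e(S^*\cup X)\le\rho(|S^*|+|X|)$, so $|S^*|\le|X|/\xi$. By (P1), $|A_{i+1}|\le(1+1/\xi)\,2\rho^{-\xi}|A|\le|A|/2$. Thus $1\le|A_{r-1}|\le n/2^{r-1}$, which bounds $r$.
\end{proof}

When a layer is to be colored, its vertices have shortened lists, and the number $a(v)$ of committed neighbors measures the loss. The core of the proof is the following statement about one layer.

\begin{proposition}\label{prop:core}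
Let $B\subseteq V(G)$ be such that $G[B]$ has maximum degree at most $\Delta$. Let $a:B\to\mathbb Z_{\ge0}$, write $a(S)=\sum_{v\in S}a(v)$, and suppose that
\begin{equation}\label{eq:dens}
e(S)+a(S)\le(1+\xi)\rho|S|\qquad\text{for all }S\subseteq B.
\end{equation}
Let $L'(v)\subseteq L(v)$, $v\in B$, be fixed lists of sizes $\ell(v)\ge\frac12ke^{-\beta a(v)}$. Choose independent uniform perfect matchings on the edges of $G[B]$. With probability at least $1-4e^{-h/128}$ there is an $\mathcal H$-coloring of $B$ with $\varphi(v)\in L'(v)$ for all $v\in B$.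
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Proposition~\ref{prop:core}]
We color $B_{r-1},B_{r-2},\dots,B_0$ in this order, choosing among the available colorings by a fixed rule. Suppose that $A_{i+1}$ has received an $\mathcal H$-coloring determined by the matchings inside $A_{i+1}$. The matchings inside $B_i$ and between $B_i$ and $A_{i+1}$ are independent of it. For $v\in B_i$ let $a(v)=e(\{v\},A_{i+1})$, and let $L'(v)$ be the set of colors of $v$ not blocked by the coloring of $A_{i+1}$. The $a(v)$ committed neighbors block independent uniform colors of $v$. By Lemma~\ref{lem:layers}(b) with $S=\{v\}$ we have $a(v)\le(1+\xi)\rho$, so $\lambda:=ke^{-\beta a(v)}\ge32h$ by \eqref{eq:room}. Lemma~\ref{lem:bins} with $I=L(v)$ shows that $|L'(v)|\ge\frac12ke^{-\beta a(v)}$ for all $v\in B_i$, except with probability at most $ne^{-4h}\le e^{-h}$, by (P5).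

The lists do not depend on the matchings inside $B_i$, so given the lists these are still independent and uniform. The degree bound is Lemma~\ref{lem:layers}(a), and \eqref{eq:dens} is Lemma~\ref{lem:layers}(b). Proposition~\ref{prop:core} extends the coloring to $A_i$ except with probability $4e^{-h/128}$, and the extension is determined by the matchings inside $A_i$.

The total failure probability is at most $5(1+\log_2n)e^{-h/128}$. For $n\ge32$ we have $5(1+\log_2n)\le n\le\exp(\rho^{1/C})$, and $h/128\ge2\rho^{1/C}$ by (P5). So the failure probability is at most $\exp(-\rho^{1/C})\le1/n$.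
\end{proof}

\begin{remark}
The hypothesis $\rho\ge\ln^Cn$ makes $\rho$ large, and beyond that it is used only through (P5), in the union bounds over vertices, configurations and layers. The graphs of Section~\ref{sec:sharp} violate the first of these: once the small part is colored, some vertex of the large part typically has an empty list.
\end{remark}

\section{The potential and its maximizers}\label{sec:potential}

Fix $B$, $a$ and the lists as in Proposition~\ref{prop:core}; note that $\ell(v)>0$. A \emph{configuration} is a triple $(T,P,c)$, where $T,P\subseteq B$ are disjoint and $c=(c_u)_{u\in P}\in\prod_{u\in P}L'(u)$. The vertices of $T$ are \emph{free}, those of $P$ are \emph{pinned}, and those of $W=B\setminus(T\cup P)$ are \emph{discarded}; put $p=|P|$ and $w=|W|$. The pinned colors may block each other. Let $Z(T|c)$ be the number of $\mathcal H$-colorings $\varphi\in\prod_{x\in T}L'(x)$ of $T$ in which no $\varphi(x)$ is blocked by any $c_u$, with $Z(\emptyset|c)=1$. If $Z(T|c)>0$, let $\mu_{T|c}$ be the uniform measure on these colorings. For $P=\emptyset$ we write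 $Z(T)$ and $\mu_T$. The \emph{potential} is the random function
\[
\Psi(T,P,c)=\ln Z(T|c)-\sum_{x\in T}\ln\ell(x)-\sum_{u\in P}\ln\bigl(q\,\ell(u)\bigr)+\beta\,e(T\cup P)-\kappa w,
\]
with $\ln0=-\infty$. For $P=\emptyset$ it equals $\ln(Z(T)/\mathbb EZ(T))-\kappa w$. The edge term counts all edges in $T\cup P$, including those inside $P$, so that it does not change when a free vertex is pinned.

Call a probability measure $\mu$ on $\prod_{x\in T}L'(x)$ \emph{flat} if $\mu(\varphi|_Q=\gamma)\le q^{|Q|}$ for all $Q\subseteq T$ and $\gamma\in\prod_{x\in Q}L'(x)$. For a configuration with $Z(T|c)>0$ and for $v\in W$ define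
\[
\operatorname{Ext}_v=\frac{Z(T\cup\{v\}|c)}{Z(T|c)},\qquad b_T(v)=e(\{v\},T),\quad b_P(v)=e(\{v\},P),\quad b(v)=b_T(v)+b_P(v),
\]
and let $\Gamma=\sum_{u\in P}\ln(q\ell(u))-\beta e(P)-\kappa p$, a number that does not depend on the matchings.

\begin{lemma}\label{lem:max}
Every maximizer $(T,P,c)$ of $\Psi$ has $Z(T|c)>0$ and satisfies:
\begin{itemize}
\item[(a)] \emph{(flatness)} $\mu_{T|c}$ is flat;
\item[(b)] \emph{(pins are lucky)} $Z(T|c)/Z(T)\ge e^{-\beta e(P,T)+\Gamma}$;
\item[(c)] \emph{(discarded vertices are unlucky)} $\operatorname{Ext}_v\le e^{-\kappa}\ell(v)e^{-\beta b(v)}$ for every $v\in W$.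
\end{itemize}
\end{lemma}

\begin{proof}
Since $\Psi(\emptyset,\emptyset,\emptyset)=-\kappa|B|$ is finite, $Z(T|c)>0$, and so $Z(T)\ge Z(T|c)>0$. Each property comes from comparison with one other configuration.

(a) Suppose $\mu_{T|c}(\varphi|_Q=\gamma)>0$, and pin $Q$ to $\gamma$. Restriction to $T\setminus Q$ maps the colorings with $\varphi|_Q=\gamma$ injectively to colorings counted by $Z(T\setminus Q\,|\,c\cup\gamma)$, so this number is at least $\mu_{T|c}(\varphi|_Q=\gamma)\,Z(T|c)$. The sets $T\cup P$ and $W$ do not change, and each $x\in Q$ replaces $-\ln\ell(x)$ by $-\ln(q\ell(x))$. Hence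
\[
0\ge\Psi(T\setminus Q,P\cup Q,c\cup\gamma)-\Psi(T,P,c)\ge\ln\mu_{T|c}(\varphi|_Q=\gamma)-|Q|\ln q .
\]

(b) Discard $P$. Since $e(T\cup P)-e(T)=e(P)+e(P,T)$,
\[
0\le\Psi(T,P,c)-\Psi(T,\emptyset,\emptyset)=\ln\frac{Z(T|c)}{Z(T)}-\sum_{u\in P}\ln(q\ell(u))+\beta e(P)+\beta e(P,T)+\kappa p .
\]

(c) Free $v$. Then
\[
0\ge\Psi(T\cup\{v\},P,c)-\Psi(T,P,c)=\ln\operatorname{Ext}_v-\ln\ell(v)+\beta b(v)+\kappa.\qedhere
\]
\end{proof}

Given the matchings inside $T$, the ratio in (b) has mean $e^{-\beta e(P,T)}$; given those inside $T\cup P$, the quantity $\operatorname{Ext}_v$ has mean $\ell(v)e^{-\beta b(v)}$. So (c) is a deviation below the mean by the factor $e^{-\kappa}$, and (b) is a deviation above the mean if $\Gamma>0$. The lower tail needs one more condition. Pinned neighbors block colors outright, like the leaves of Example~\ref{ex:star} with $\ell=1$, so $v$ must not have too many of them. Let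
\[
W'=\{v\in W:a(v)+b_P(v)\le(1+2\xi)\rho\}.
\]
No such condition is put on $b_T(v)$, which may be as large as $\Delta$. The density hypothesis \eqref{eq:dens} is used in the proof of Proposition~\ref{prop:core} only through the next lemma.

\begin{lemma}\label{lem:gamma}
Every configuration satisfies $\Gamma\ge2p$ and $|W\setminus W'|\le2p/\xi$.
\end{lemma}

\begin{proof}
We have $\ln(q\ell(u))\ge\ln k-\ln2-\beta a(u)-(\theta-3\xi)\ln\rho$ and $\ln k\ge\ln\rho-\ln\ln\rho$. By \eqref{eq:dens} and \eqref{eq:beta}, $\beta(e(P)+a(P))\le p[(1-\theta+\xi)\ln\rho+1]$. Summing, and using (P4),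
\[
\Gamma\ge p\bigl[(1-\theta+3\xi)\ln\rho-\ln\ln\rho-\ln2-4-(1-\theta+\xi)\ln\rho-1\bigr]\ge p\,[2\xi\ln\rho-\ln\ln\rho-6]\ge2p .
\]
Let $W''=W\setminus W'$. By the definition of $W'$ and by \eqref{eq:dens} for $W''\cup P$,
\[
(1+2\xi)\rho|W''|\le a(W'')+e(W'',P)\le(1+\xi)\rho(|W''|+p),
\]
so $\xi|W''|\le(1+\xi)p\le2p$.
\end{proof}

This suggests a case distinction. If pins are rare compared with discarded vertices, most of $W$ lies in $W'$ and we use (c). Otherwise $w=O(p)$, and (b) alone pays for the choice of the whole configuration. For a fixed configuration define: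
\begin{itemize}
\item if $p\ge1$ and $p\ge\xi w/4$, the event $\mathcal A(T,P,c)$ that $Z(T|c)>0$, that $\mu_{T|c}(\varphi(x)=j)\le q$ for all $x\in T$ and $j\in L'(x)$, and that (b) holds;
\item if $p<\xi w/4$, the event $\mathcal B(T,P,c)$ that $Z(T|c)>0$, that $\mu_{T|c}$ is flat, and that the inequality in (c) holds for all $v\in W'$.
\end{itemize}
Every configuration with $W\cup P\ne\emptyset$ is of exactly one of the two types. By Lemma~\ref{lem:max}, if such a configuration maximizes $\Psi$, then its event occurs. In the second case $w\ge1$, and $|W'|\ge w/2$ by Lemma~\ref{lem:gamma}.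

\section{The two tail bounds}\label{sec:tails}

\subsection{Upper tail: pinned colors are rarely lucky}

We imitate the $h$-th moment bound of Example~\ref{ex:star}, writing the $h$-th power of a survival probability as the probability that $h$ independent colorings all survive. The difficulty is that flatness is known for $\mu_{T|c}$, which depends on the very matchings over which we average, and not for $\mu_T$. We use flatness only to restrict attention to $h$-tuples with few repeated colors. This restriction no longer involves those matchings.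

\begin{lemma}\label{lem:A}
$\mathbb P(\mathcal A(T,P,c))\le2e^{-hp}$.
\end{lemma}

\begin{proof}
Condition on the matchings inside $T$. If $Z(T)=0$ the event cannot occur, so assume $Z(T)>0$. Let $m=e(P,T)\le p\Delta$. For each edge $ux$ with $u\in P$, $x\in T$ let $J_{ux}\in L(x)$ be the color blocked by $c_u$; the $J_{ux}$ are independent and uniform. Say that $\varphi$ \emph{survives} if $\varphi(x)\ne J_{ux}$ for all these edges. Then $Y:=\mu_T(\varphi\text{ survives})=Z(T|c)/Z(T)$, and if $Y>0$ then $\mu_{T|c}$ is $\mu_T$ conditioned on survival. Let $\mathcal F$ be the event that $Y>0$ and all one-point marginals of $\mu_{T|c}$ are at most $q$.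

For colorings $\varphi_1,\dots,\varphi_h$ of $T$ let $d_x=|\{\varphi_1(x),\dots,\varphi_h(x)\}|$ and $R=\sum_{ux}(h-d_x)$, the sum running over the $m$ edges. The number $h-d_x$ is at most the number of pairs $i<i'$ with $\varphi_i(x)=\varphi_{i'}(x)$. If $\mathcal F$ holds and the $\varphi_i$ are independent samples from $\mu_{T|c}$, such a pair coincides with probability $\sum_j\mu_{T|c}(\varphi(x)=j)^2\le q$, so $\mathbb ER\le\binom h2qm\le h^2qm/2$, and $R\le h^2qm$ with probability at least $\frac12$ by Markov's inequality (for $m=0$, $R=0$). Hence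
\[
Y^h\mathbf 1_{\mathcal F}\le2Y^h\mathbf 1_{\mathcal F}\,\mu_{T|c}^{\otimes h}(R\le h^2qm)\le2\,\mu_T^{\otimes h}\bigl(\text{all }\varphi_i\text{ survive},\ R\le h^2qm\bigr).
\]
Now average over the $J_{ux}$. For a fixed tuple, all $\varphi_i$ survive with probability $\prod_{ux}(1-d_x/k)\le e^{-(hm-R)/k}$. Therefore $\mathbb E[Y^h\mathbf 1_{\mathcal F}]\le2\exp(-hm/k+h^2qm/k)$. On $\mathcal A$ both $\mathcal F$ and $Y\ge e^{-\beta m+\Gamma}$ hold. By Markov's inequality, $\beta-\frac1k\le\frac1{k^2}$, Lemma~\ref{lem:gamma} and (P2),
\[
\mathbb P(\mathcal A)\le2\exp\Bigl(-h\Bigl[\Gamma-\frac m{k^2}-\frac{hqm}k\Bigr]\Bigr)\le2\exp\Bigl(-h\Bigl[2p-\frac p8-\frac p8\Bigr]\Bigr)\le2e^{-hp}.\qedhere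
\]
\end{proof}

\subsection{Lower tail: discarded vertices are rarely unlucky}

The second moment bounds the lower tail of a single $Y_j$ by a constant only. To get $e^{-\Omega(h)}$ we add up $h$ colors. The variables $Y_j$ are dependent, since the partners of distinct colors are distinct, so we reveal them one at a time. Flatness ensures that the colors already used up carry little mass. It enters through one inequality: if $\mu$ is flat, $S\subseteq T$, $\delta\ge0$, and $U_x\subseteq L(x)$ are sets with $|U_x|\le h$, then
\begin{equation}\label{eq:flat}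
\mathbb E_{\varphi\sim\mu}\prod_{x\in S}\bigl(1+\delta\mathbf 1[\varphi(x)\in U_x]\bigr)=\sum_{Q\subseteq S}\delta^{|Q|}\mu\bigl(\varphi(x)\in U_x\ \forall x\in Q\bigr)\le(1+\delta hq)^{|S|}\le e^{\delta hq|S|},
\end{equation}
because the event in the middle is a union of at most $h^{|Q|}$ events $\{\varphi|_Q=\gamma\}$. One-point marginals would not suffice here.

\begin{lemma}\label{lem:group}
Let $\mu$ be a fixed flat measure on $\prod_{x\in T}L'(x)$, let $v\notin T$, let $S\subseteq T$ with $|S|\le\Delta$, and let $\pi_x:L(v)\to L(x)$, $x\in S$, be independent uniform bijections. Put $\omega=(1-1/k)^{|S|}$ and $Y_j=\mu(\varphi(x)\ne\pi_x(j)\ \forall x\in S)$. For distinct $j_1,\dots,j_h\in L(v)$,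
\[
\mathbb P\Bigl(\sum_{i\le h}Y_{j_i}\le\frac{h\omega}8\Bigr)\le e^{-h/32}.
\]
\end{lemma}

\begin{proof}
At step $i=1,\dots,h$ reveal $(\pi_x(j_i))_{x\in S}$, which determines $Y_{j_i}$. Let $\mathbb E_i$ denote expectation given the steps before $i$, let $U_x=\{\pi_x(j_1),\dots,\pi_x(j_{i-1})\}$ and $k_i=k-i+1$. Given the past, $\pi_x(j_i)$ is uniform on the $k_i$ colors of $L(x)\setminus U_x$, independently over $x$. By (P1), $k_i\ge3k/4$ and $k_i-2\ge k/2$.

\emph{First moment.} For fixed $\varphi$, each event $\pi_x(j_i)\ne\varphi(x)$ has probability at least $1-1/k_i$, so $\mathbb E_iY_{j_i}\ge(1-1/k_i)^{|S|}$. Since $\frac1{k_i}-\frac1k=\frac{i-1}{kk_i}\le\frac{2h}{k^2}$ and $1-\frac1k\ge\frac12$, we have $1-\frac1{k_i}\ge(1-\frac1k)(1-\frac{4h}{k^2})$. Bernoulli's inequality and (P2) give $\mathbb E_iY_{j_i}\ge\omega(1-4h\Delta/k^2)\ge\omega/2$.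

\emph{Second moment.} With $\varphi,\varphi'$ independent samples from $\mu$,
\[
\mathbb E_iY_{j_i}^2=\mathbb E_{\varphi,\varphi'}\prod_{x\in S}\Bigl(1-\frac{|\{\varphi(x),\varphi'(x)\}\setminus U_x|}{k_i}\Bigr).
\]
Let $y_x=\mathbf 1[\varphi(x)\in U_x]$ and $z_x=\mathbf 1[\varphi'(x)\in U_x\cup\{\varphi(x)\}]$. Counting first $\varphi(x)$ and then $\varphi'(x)$ gives $|\{\varphi(x),\varphi'(x)\}\setminus U_x|=2-y_x-z_x$. So the factor at $x$ equals
\[
\Bigl(1-\frac2{k_i}\Bigr)\Bigl(1+\frac{y_x+z_x}{k_i-2}\Bigr)\le\Bigl(1-\frac1k\Bigr)^2\Bigl(1+\frac{2y_x}k\Bigr)\Bigl(1+\frac{2z_x}k\Bigr).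
\]
For fixed $\varphi$ the sets $U_x\cup\{\varphi(x)\}$ have size at most $i\le h$, so \eqref{eq:flat} gives $\mathbb E_{\varphi'}\prod_x(1+2z_x/k)\le e^{2hq\Delta/k}$. A second application, with the sets $U_x$, gives $\mathbb E_\varphi\prod_x(1+2y_x/k)\le e^{2hq\Delta/k}$. By (P2), $\mathbb E_iY_{j_i}^2\le\omega^2e^{1/2}\le2\omega^2$.

\emph{Conclusion.} Let $\tau=1/(4\omega)$. From $e^{-u}\le1-u+u^2/2$ for $u\ge0$ we get $\mathbb E_ie^{-\tau Y_{j_i}}\le1-\frac18+\frac1{16}\le e^{-1/16}$. Applying this for $i=h,h-1,\dots,1$ gives $\mathbb E\exp(-\tau\sum_iY_{j_i})\le e^{-h/16}$, and Markov's inequality bounds the probability in question by $e^{\tau h\omega/8-h/16}=e^{-h/32}$.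
\end{proof}

\begin{lemma}\label{lem:B}
$\mathbb P(\mathcal B(T,P,c))\le(2k)^we^{-hw/64}$.
\end{lemma}

\begin{proof}
Condition on the matchings inside $T\cup P$, and assume that $\mu=\mu_{T|c}$ exists and is flat, since otherwise the event cannot occur. For $v\in W'$, the quantity $\operatorname{Ext}_v$ is now a function of the matchings between $v$ and $T\cup P$. These are uniform and independent, so the events in (c) are independent over $v\in W'$.

Fix $v\in W'$. Let $L''\subseteq L'(v)$ be the set of colors not blocked by any $c_u$, and $\lambda=\ell(v)e^{-\beta b_P(v)}$. By the bound on $\ell(v)$, the definition of $W'$ and \eqref{eq:room}, $\lambda\ge\frac12ke^{-\beta(1+2\xi)\rho}\ge16h$. The pinned neighbors of $v$ block independent uniform colors of $v$, so Lemma~\ref{lem:bins} with $I=L'(v)$ gives $|L''|\ge\lambda/2\ge8h$ except with probability at most $e^{-\lambda/8}\le e^{-2h}$.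

Let $S$ be the set of neighbors of $v$ in $T$, so that $|S|=b_T(v)\le\Delta$, let $\pi_x$ be the matching on $vx$, and define $\omega,Y_j$ as in Lemma~\ref{lem:group}. Classifying the colorings counted by $Z(T\cup\{v\}|c)$ by the color of $v$ gives $\operatorname{Ext}_v=\sum_{j\in L''}Y_j$. The set $L''$ depends only on the matchings between $v$ and $P$, so it is independent of the $\pi_x$. Condition on $L''$ with $|L''|\ge\lambda/2$, and choose in it $\lfloor|L''|/h\rfloor\ge|L''|/(2h)$ disjoint groups of $h$ colors; there are at most $k$ groups. By Lemma~\ref{lem:group}, except with probability $ke^{-h/32}$ each group contributes more than $h\omega/8$, and then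
\[
\operatorname{Ext}_v\ge\frac{|L''|}{2h}\cdot\frac{h\omega}8\ge\frac{\lambda\omega}{32}=\frac1{32}\ell(v)e^{-\beta b(v)}>e^{-\kappa}\ell(v)e^{-\beta b(v)},
\]
as $e^4>32$; this dictates the choice of $\kappa$. So (c) holds for $v$ with probability at most $e^{-2h}+ke^{-h/32}\le2ke^{-h/32}$, which is at most $1$ because $k\le n$ and $h\ge64\ln n$. By independence and $|W'|\ge w/2$, we obtain $\mathbb P(\mathcal B)\le(2ke^{-h/32})^{w/2}\le(2k)^we^{-hw/64}$.
\end{proof}

\subsection{Union bound over configurations}

\begin{proof}[Proof of Proposition~\ref{prop:core}]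
A configuration is determined by $W$, $P$ and $c$, so there are at most $n^w(nk)^p\le n^{w+2p}$ configurations with given $w$ and $p$.

For the events $\mathcal A$ we have $p\ge1$ and $0\le w\le4p/\xi$. For each $p$ there are at most $4p/\xi+1$ values of $w$, and $2(4p/\xi+1)\le e^{(8/\xi+2)p}\le n^{(8/\xi+2)p}$. By Lemma~\ref{lem:A} and (P5), which gives $(12/\xi+4)\ln n\le h/2$,
\[
\sum\mathbb P(\mathcal A)\le\sum_{p\ge1}n^{(8/\xi+2)p}\,n^{(4/\xi+2)p}\,e^{-hp}\le\sum_{p\ge1}e^{-hp/2}\le2e^{-h/2}.
\]
For the events $\mathcal B$ we have $w\ge1$ and $0\le p<w$, so for each $w$ there are at most $w\le2^w$ values of $p$, each with at most $n^{3w}$ configurations. By Lemma~\ref{lem:B}, $k\le n$, and (P5), which gives $4n^4\le n^6\le e^{h/128}$,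
\[
\sum\mathbb P(\mathcal B)\le\sum_{w\ge1}\bigl(4n^4e^{-h/64}\bigr)^w\le\sum_{w\ge1}e^{-hw/128}\le2e^{-h/128}.
\]
Both geometric series have ratio at most $\frac12$. Thus with probability at least $1-4e^{-h/128}$ none of the events occurs. Then a maximizer of $\Psi$ has $W=P=\emptyset$ and $T=B$, and Lemma~\ref{lem:max} gives $Z(B)>0$: there is an $\mathcal H$-coloring of $B$ from the lists $L'(v)$.
\end{proof}

This completes the proof of Theorem~\ref{thm:main}.

\begin{thebibliography}{1}
\bibitem{BDKM} Anton Bernshteyn, Daniel Dominik, Hemanshu Kaul, Jeffrey A. Mudrock, \emph{DP-Coloring of Graphs from Random Covers}, arXiv:2308.13742 (2023).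
\end{thebibliography}
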